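\title{The Nash blow-up of a covexillary Schubert variety}

\begin{abstract}
Let $w\in S_n$ be a covexillary permutation and let $X\subseteq G/P$ be its Schubert variety, where $G=GL_n(\mathbb C)$ and $P$ is the largest standard parabolic subgroup for which $w$ is a maximal coset representative. We prove that the Nash blow-up of $X$ is the fiber product over $X$ of the Cortez--Zelevinsky resolution and its dual. At a general point of $X$ the tangent space is the same datum as a pair of flags, one recorded by each resolution, and this identifies the Nash blow-up with the closure of an open part of the fiber product. A stratification whose codimensions are the values of a positive definite quadratic form, combined with a presentation as a local complete intersection, shows that this closure is the whole fiber product. We also show that the Nash blow-up is normal, give a criterion for its singular points, and treat smaller parabolic subgroups.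
\end{abstract}

\section{The problem and the main theorem}\label{sec:intro}

We work over $\mathbb C$; a variety is reduced and irreducible. Let $M$ be a smooth variety and $X\subseteq M$ a closed subvariety of dimension $d$. Let $\mathrm{Gr}_d(TM)\to M$ be the Grassmann bundle of $d$-planes in the tangent bundle. The \emph{Gauss map} $x\mapsto T_xX$ sends the smooth locus of $X$ to $\mathrm{Gr}_d(TM)$, and the \emph{Nash blow-up} of $X$ is the closure of its image, with reduced structure, together with its projection to $X$. Over the smooth locus nothing changes, since there the Gauss map is a section with closed image. A singular point is replaced by the set of all limits of tangent spaces at nearby smooth points. This paper determines the Nash blow-up for a class of Schubert varieties.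

\subsection*{Covexillary Schubert varieties}
Let $G=GL_n(\mathbb C)$, let $B$ be the group of upper triangular matrices, let $E_p=\langle e_1,\dots,e_p\rangle$ for $0\le p\le n$ be the standard flag, and identify $W=S_n$ with the permutation matrices. For $w\in S_n$ the \emph{rank numbers}
\[
r_w(p,q)=\#\{i\le q: w(i)\le p\}=\dim\bigl(E_p\cap\langle e_{w(1)},\dots,e_{w(q)}\rangle\bigr)
\]
measure the position of the flag $wE_\bullet$ relative to $E_\bullet$. The Schubert variety of $w$ is defined by asking that a flag meet $E_\bullet$ at least as much as $wE_\bullet$ does. Most of these conditions are redundant, and it suffices (Lemma~\ref{lem:schubert}) to impose those indexed by the \emph{coessential set}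
\[
\mathrm{Coess}(w)=\{(p,q): w(q)\le p<w(q+1),\ \ w^{-1}(p)\le q<w^{-1}(p+1)\},
\]
where $1\le p,q\le n-1$. The permutation $w$ is \emph{covexillary} if, whenever $(p,q)$ and $(p',q')$ lie in $\mathrm{Coess}(w)$ and $p<p'$, we have $q\le q'$. Sorting by $p$, and by $q$ in case of ties, we can then write
\[
\mathrm{Coess}(w)=\{(p_i,q_i):1\le i\le m\},\qquad p_1\le\dots\le p_m,\quad q_1\le\dots\le q_m,
\]
and we put
\[
r_i=r_w(p_i,q_i),\qquad s_i=p_i+q_i-r_i,\qquad A_i=E_{p_i}.
\]

For $k_1\le\dots\le k_m$ let $\mathrm{Fl}(k)=\mathrm{Fl}(k_1,\dots,k_m)$ be the variety of chains $U_1\subseteq\dots\subseteq U_m$ of subspaces of $\mathbb C^n$ with $\dim U_i=k_i$; if $k_i=k_{i+1}$ then $U_i=U_{i+1}$, so this is the partial flag variety of the distinct values among the $k_i$. Let $P$ be the largest standard parabolic subgroup such that $w$ is the maximal element of the coset $wW_P$. It is generated by $B$ and the simple transpositions $(j\ \,j{+}1)$ with $w(j)>w(j+1)$, and these $j$ are exactly the indices different from all $q_i$ (Lemma~\ref{lem:schubert}). So $M:=G/P=\mathrm{Fl}(q)$, and the Schubert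 variety is
\begin{equation}\label{eq:X}
X:=X_w^P=\overline{BwP/P}=\{V_\bullet\in\mathrm{Fl}(q):\dim(A_i\cap V_i)\ge r_i\text{ for all }i\}.
\end{equation}
The condition $\dim(A_i\cap V_i)\ge r_i$ is equivalent to $\dim(A_i+V_i)\le s_i$. One can witness the first form by a subspace of dimension $r_i$ inside the intersection, and the second by a subspace of dimension $s_i$ containing the sum. This gives the \emph{Cortez--Zelevinsky resolution} and its \emph{dual},
\begin{align*}
Z_w&=\{(F_\bullet,V_\bullet)\in\mathrm{Fl}(r)\times\mathrm{Fl}(q): F_i\subseteq A_i\cap V_i\text{ for all }i\},\\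
Z'_w&=\{(F'_\bullet,V_\bullet)\in\mathrm{Fl}(s)\times\mathrm{Fl}(q): F'_i\supseteq A_i+V_i\text{ for all }i\},
\end{align*}
both mapping to $X$ by projection to the second factor.

\subsection*{The result}
When all $q_i$ are equal, so that $X$ is a Schubert variety in a Grassmannian, it is known that the Nash blow-up of $X$ is isomorphic to $Z_w\times_XZ'_w$. The problem, posed in \cite{RSW}, is whether the same holds for every covexillary permutation. It does.

\begin{theorem}\label{thm:main}
Let $w$ be covexillary. Then $N:=Z_w\times_{X}Z'_w$ is a reduced and irreducible scheme, and it is isomorphic over $X$ to the Nash blow-up of $X=X_w^P$.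
\end{theorem}

The proof does not use the Grassmannian case. Here is why one would guess the statement. For $V_\bullet\in M$ write $K_i=A_i\cap V_i$ and $S_i=A_i+V_i$, and let $X^\circ\subseteq X$ be the dense open set where $\dim K_i=r_i$ for all $i$. Move $V_\bullet\in X^\circ$ to first order by $1+\varepsilon\varphi$ with $\varphi\in\mathfrak{gl}_n$. To stay in $X$, each $v\in K_i$ must move, after a correction inside $V_i$, to a vector of $A_i$; this asks that $\varphi(K_i)\subseteq S_i$. So the tangent space of $X$ at $V_\bullet$ is governed by the two flags $K_\bullet$ and $S_\bullet$. If we approach a point $V_\bullet$ of $X$ from $X^\circ$, limits $F_\bullet$ and $F'_\bullet$ of these flags satisfy $F_i\subseteq A_i\cap V_i$ and $F'_i\supseteq A_i+V_i$: they define a point of $N$. What is not evident is the converse, that \emph{every} point of $N$ is such a limit, and that $N$ carries no nilpotents.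

Section~\ref{sec:cone} carries this out by hand for a quadric cone. After the preparations of Section~\ref{sec:prelim}, Sections~\ref{sec:strata} and~\ref{sec:embed} show that the Nash blow-up is the closure in $N$ of the part lying over $X^\circ$, and Section~\ref{sec:integral} shows that this closure is all of $N$. Section~\ref{sec:local}, which the proof of Theorem~\ref{thm:main} does not need, describes the singularities of $N$ and passes from $P$ to smaller parabolic subgroups (Theorem~\ref{thm:more}).

\section{The quadric cone}\label{sec:cone}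

Let $n=4$ and $w=4231$. The only ascent is $w(2)=2<3=w(3)$, which forces $q=2$ and $p=2$, and $w^{-1}(2)=2\le 2<3=w^{-1}(3)$. So $\mathrm{Coess}(w)=\{(2,2)\}$, $m=1$, $r_1=1$, $s_1=3$, and with $A=E_2$,
\[
X=\{V\in\mathrm{Gr}(2,4):\dim(A\cap V)\ge1\}.
\]
Put $A'=\langle e_3,e_4\rangle$. The planes near $A$ are the graphs $V_a=\{v+a(v):v\in A\}$ of the maps $a\in\operatorname{Hom}(A,A')$, and
\[
A\cap V_a=\ker a,\qquad A+V_a=A\oplus\operatorname{im}a .
\]
In this chart $X$ is the cone $\det a=0$, of dimension $3$, singular only at $a=0$.

\emph{Tangent spaces.} Let $a$ have rank one. Choose bases with $a=\mathrm{diag}(1,0)$. Then $\det(a+\varepsilon b)=\varepsilon b_{22}$ modulo $\varepsilon^2$, and $b_{22}=0$ says that $b(\ker a)\subseteq\operatorname{im}a$. So the tangent space at $a$ is $T(\ker a,\operatorname{im}a)$, where for lines $\ell\subset A$ and $\ell'\subset A'$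
\[
T(\ell,\ell')=\{b\in\operatorname{Hom}(A,A'): b(\ell)\subseteq\ell'\}.
\]

\emph{The tangent space remembers the two lines.} If $v$ spans $\ell$ and the linear form $\xi$ on $A'$ has kernel $\ell'$, then $T(\ell,\ell')$ is the kernel of $b\mapsto\xi(bv)$, that is, of $v\otimes\xi$. So $(\ell,\ell')\mapsto T(\ell,\ell')$ is the Segre embedding of $\mathbb P^1\times\mathbb P^1$ in the $\mathbb P^3$ of hyperplanes of $\operatorname{Hom}(A,A')$. Over the chart, the Nash blow-up is therefore the closure of $\{(\ker a,a,\operatorname{im}a):\operatorname{rank}a=1\}$ in $\mathbb P^1\times\operatorname{Hom}(A,A')\times\mathbb P^1$.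

\emph{The closure is the fiber product.} With $F_1=\ell$ and $F'_1=A\oplus\ell'$, the part of $N$ over the chart is
\[
\{(\ell,a,\ell'): a(\ell)=0,\ \operatorname{im}a\subseteq\ell'\}.
\]
This is the total space of the line bundle $\operatorname{Hom}(A/\ell,\ell')$ over $\mathbb P^1\times\mathbb P^1$. It is smooth and irreducible, and the complement of the zero section, where $\ell=\ker a$ and $\ell'=\operatorname{im}a$, is dense. So the Nash blow-up and $N$ agree over the chart.

The last step is not formal. Replace $Z'_w$ by a second copy of $Z_w$. Over $a\ne0$ the fiber product $Z_w\times_XZ_w$ is contained in the diagonal, which is closed, while the fiber over $a=0$ is $\mathbb P^1\times\mathbb P^1$ and is not contained in the diagonal. So $Z_w\times_XZ_w$ has a second component, of dimension $2$. Its fiber over the singular point looks exactly like that of $N$ and is smaller than $\dim X$. To prove that $N$ is irreducible it is thus not enough to show that the locus over $X\setminus X^\circ$ has dimension less than $d$. One must also know that $N$ has no component of dimension less than $d$.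

\section{Rank numbers, families of flags, and the scheme $N$}\label{sec:prelim}

\subsection*{The coessential set}
We use one textbook fact on Schubert varieties: writing $V^{(q)}$ for the $q$-dimensional member of a flag, $\overline{BwB/B}$ is the set of complete flags with $\dim(E_p\cap V^{(q)})\ge r_w(p,q)$ for all $0\le p,q\le n$.

\begin{lemma}\label{lem:schubert}
Let $w\in S_n$.
\begin{enumerate}
\item[(a)] $w(j)<w(j+1)$ if and only if $(p,j)\in\mathrm{Coess}(w)$ for some $p$.
\item[(b)] Let $Q$ be a parabolic subgroup with $B\subseteq Q\subseteq P$. Then $X_w^Q=\overline{BwQ/Q}$ is the set of flags in $G/Q$ with $\dim(E_p\cap V^{(q)})\ge r_w(p,q)$ for all $(p,q)\in\mathrm{Coess}(w)$.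
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $(p,j)$ is coessential then $w(j)\le p<w(j+1)$. Conversely let $w(j)<w(j+1)$. The inequality $w^{-1}(p)\le j$ holds for $p=w(j)$ and fails for $p=w(j+1)$. So there is $p$ with $w(j)\le p<w(j+1)$ such that it holds for $p$ and fails for $p+1$, and $(p,j)$ is coessential.

(b) First let $Q=B$, and call $\dim(E_p\cap V^{(q)})\ge r_w(p,q)$ the condition $(p,q)$. If $p$ or $q$ is $0$ or $n$, it holds for every flag. Let $1\le p,q\le n-1$ with $(p,q)$ not coessential; one of four inequalities fails. If $w(q)>p$, then $r_w(p,q-1)=r_w(p,q)$, and condition $(p,q-1)$ implies condition $(p,q)$. If $w(q+1)\le p$, then $r_w(p,q+1)=r_w(p,q)+1$, and condition $(p,q+1)$ implies condition $(p,q)$, because $V^{(q)}$ is a hyperplane in $V^{(q+1)}$. If $w^{-1}(p)>q$ or $w^{-1}(p+1)\le q$, the same holds with $(p-1,q)$ or $(p+1,q)$. In all four cases $2r_w(p,q)-p-q$ is larger by one at the new pair. This quantity is at most $0$, so by descending induction every condition follows from the coessential ones.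

For general $Q\subseteq P$, by (a) the flags in $G/Q$ have a member of dimension $q$ for each coessential $(p,q)$. Let $X'\subseteq G/Q$ be the set defined by the coessential conditions and let $\pi:G/B\to G/Q$ be the projection. Then $X^B_w=\pi^{-1}(X')$, so $\pi(X_w^B)=X'$. As $\pi$ is proper, $\pi(X^B_w)$ is the closure of $\pi(BwB/B)=BwQ/Q$.
\end{proof}

From now on $w$ is covexillary. If $m=0$ then $P=G$ and $M$, $X$, $N$ are points, so we assume $m\ge1$. We have $r_i\le p_i,q_i\le s_i$, because $r_w(p,q)\le\min(p,q)$. Put
\[
r_0=0,\qquad s_{m+1}=q_{m+1}=n,\qquad \alpha_i=r_i-r_{i-1},\qquad\beta_i=s_{i+1}-s_i\qquad(1\le i\le m).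
\]

\begin{lemma}\label{lem:strict}
$0<r_1<\dots<r_m$ and $s_1<\dots<s_m<n$. That is, $\alpha_i>0$ and $\beta_i>0$ for all $i$.
\end{lemma}

\begin{proof}
Let $(p,q)\ne(p',q')$ be coessential with $p\le p'$ and $q\le q'$. Every index counted by $r_w(p,q)$ is counted by $r_w(p',q')$. If $q<q'$, the index $q'$ has $w(q')\le p'$, so it is counted by $r_w(p',q')$ and not by $r_w(p,q)$. If $q=q'$ and $p<p'$, the index $w^{-1}(p')\le q'$ is counted by $r_w(p',q')$ and not by $r_w(p,q)$. So the $r_i$ strictly increase.

By inclusion--exclusion, $n-(p+q-r_w(p,q))=\#\{i>q:w(i)>p\}$, and every index counted here for $(p',q')$ is counted for $(p,q)$. If $q<q'$, the index $q+1\le q'$ has $w(q+1)>p$, so it is counted for $(p,q)$ only. If $q=q'$ and $p<p'$, the index $w^{-1}(p+1)>q$ has value $p+1\le p'$, so it is counted for $(p,q)$ only. So the $s_i$ strictly increase.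

Finally, the index $q_1$ has $w(q_1)\le p_1$, so $r_1\ge1$, and the index $q_m+1$ has $w(q_m+1)>p_m$, so $n-s_m\ge1$.
\end{proof}

\begin{example}\label{ex:seven}
Let $n=7$ and $w=7642531$, so $w^{-1}=7463521$. The only ascent is $w(4)=2<5=w(5)$, so $q=4$ and $p\in\{2,3,4\}$. The condition $w^{-1}(p)\le4<w^{-1}(p+1)$ holds for $p=2$ and $p=4$ and fails for $p=3$. Hence $\mathrm{Coess}(w)=\{(2,4),(4,4)\}$, $r=(1,2)$, $s=(5,6)$, and $X\subset\mathrm{Gr}(4,7)$ is defined by $\dim(E_2\cap V)\ge1$ and $\dim(E_4\cap V)\ge2$.
\end{example}

\begin{remark}
Covexillarity makes both chains $A_\bullet$ and $V_\bullet$ increase with the same index $i$, so that $K_1\subseteq\dots\subseteq K_m$ and $S_1\subseteq\dots\subseteq S_m$. This nesting is used in every bundle construction below. For $w=3412$ one finds $\mathrm{Coess}(w)=\{(1,3),(3,1)\}$ with both rank numbers equal to $1$. At the point $wP$ the two intersections $E_1\cap V^{(3)}=\langle e_1\rangle$ and $E_3\cap V^{(1)}=\langle e_3\rangle$ are distinct lines, so they do not form a flag.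
\end{remark}

\subsection*{Families of flags}
A \emph{subbundle} of $\mathcal O_T^n$ is a subsheaf with locally free quotient. Every space of flags defined by inclusions carries its functorial scheme structure: a $T$-point consists of subbundles of $\mathcal O^n_T$ with the stated ranks and inclusions. All chains are extended by the conventions
\[
U_0=0,\qquad U_{m+1}=\mathbb C^n\qquad\text{for }U=A,V,F,F',K,S .
\]
For chains $U_\bullet,U'_\bullet$ of subspaces indexed by $1,\dots,m$, put
\[
H(U,U')=\{\varphi\in\mathfrak{gl}_n:\varphi(U_i)\subseteq U'_i\text{ for }1\le i\le m\}.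
\]
We recall three standard facts.

\begin{enumerate}
\item[(F1)] \emph{Grassmann bundles.} Let $D\subseteq D'$ be subbundles of $\mathcal O_T^n$ of ranks $a\le b$, and let $a\le k\le b$. The $T$-scheme of subbundles $U$ of rank $k$ with $D\subseteq U\subseteq D'$ is the Grassmann bundle of $D'/D$, Zariski locally a product with $\mathrm{Gr}(k-a,b-a)$. It is reduced, irreducible or smooth if $T$ is, and has relative dimension $(k-a)(b-k)$. A tower of such bundles is an \emph{iterated Grassmann bundle}.
\item[(F2)] \emph{Rank.} The rank of a map of vector bundles is lower semicontinuous. If it is constant and the base is reduced, kernel and image are subbundles whose formation commutes with base change. Applied to $V_i\to\mathcal O^n/A_i$: the function $\dim K_i$ is upper semicontinuous on $M$, and on a reduced locally closed subscheme where it is constant, $K_i$ and $S_i$ are subbundles.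
\item[(F3)] \emph{First-order deformations.} A tangent vector to $\mathrm{Fl}(k)$ at $U_\bullet$ is a point with values in $\mathbb C[\varepsilon]/(\varepsilon^2)$; it has the form $(1+\varepsilon\psi)U_\bullet$ with $\psi\in\mathfrak{gl}_n$ unique modulo $H(U,U)$. Thus $TM$ is the quotient of the trivial bundle $\mathfrak{gl}_n$ by the subbundle with fibers $H(V,V)$. For subspaces $U\subseteq U'$, applying $1-\varepsilon\psi'$ shows that $(1+\varepsilon\psi)U\subseteq(1+\varepsilon\psi')U'$ if and only if $(\psi-\psi')(U)\subseteq U'$.
\end{enumerate}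
We also use summation by parts: if $x_0=0$ and $y_{m+1}=0$, then
\begin{equation}\label{eq:parts}
\sum_{i=1}^m(x_i-x_{i-1})\,y_i=\sum_{i=1}^m x_i\,(y_i-y_{i+1}).
\end{equation}
Sums without limits run over $1\le i\le m$. The linear algebra of the spaces $H(U,U')$ is contained in the next lemma; part (c) is needed only in Section~\ref{sec:local}.

\begin{lemma}\label{lem:H}
Let $U_\bullet,U'_\bullet$ be chains, with $U_0=0$ and $U_{m+1}=U'_{m+1}=\mathbb C^n$.
\begin{enumerate}
\item[(a)] $\operatorname{codim}H(U,U')=\sum(\dim U_i-\dim U_{i-1})(n-\dim U'_i)$.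
\item[(b)] If $v\in U_i\setminus U_{i-1}$ with $1\le i\le m+1$, then $H(U,U')\,v=U'_i$.
\item[(c)] Under the trace form $(\chi,\varphi)\mapsto\operatorname{tr}(\chi\varphi)$,
\[
H(U,U')^\perp=\{\chi\in\mathfrak{gl}_n:\chi(U'_i)\subseteq U_{i-1}\text{ for }1\le i\le m+1\}.
\]
\end{enumerate}
\end{lemma}

\begin{proof}
Choose a basis adapted to $U_\bullet$, that is, containing a basis of each $U_i$. A map $\varphi$ lies in $H(U,U')$ if and only if it sends each basis vector in $U_i\setminus U_{i-1}$ into $U'_j$ for all $j\ge i$, that is, into $U'_i$. Counting conditions gives (a). For (b), take $v$ as one of the basis vectors: it must be sent into $U'_i$, and any $u\in U'_i$ is attained by the map sending $v$ to $u$ and the other basis vectors to $0$. For (c), the same description shows that $H(U,U')$ is spanned by the rank-one maps $\xi(\cdot)\,u$ with $u\in U'_i$ and $\xi|_{U_{i-1}}=0$, for $1\le i\le m+1$. Since $\operatorname{tr}(\chi\circ\xi(\cdot)u)=\xi(\chi u)$, the map $\chi$ annihilates all of them exactly when $\chi(U'_i)\subseteq U_{i-1}$ for all $i$.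
\end{proof}

\subsection*{The scheme $N$}
The scheme $Z_w$ is an iterated Grassmann bundle over a point: choose $F_1,\dots,F_m$ in this order with $F_{i-1}\subseteq F_i\subseteq A_i$, then $V_m,\dots,V_1$ with $F_i\subseteq V_i\subseteq V_{i+1}$. So is $Z'_w$: choose $F'_m,\dots,F'_1$ with $A_i\subseteq F'_i\subseteq F'_{i+1}$, then $V_1,\dots,V_m$ with $V_{i-1}\subseteq V_i\subseteq F'_i$. At each step the lower bound lies in the upper bound by the choices already made; for example $F_{i-1}\subseteq A_{i-1}\subseteq A_i$ and $F_i\subseteq F_{i+1}\subseteq V_{i+1}$. By (F1) both are smooth varieties. Their points map into $X$ by \eqref{eq:X}, and they are reduced, so their projections to $M$ factor through the closed subvariety $X$. Since $X\to M$ is a monomorphism, $N=Z_w\times_MZ'_w$. Thus $N$ is the scheme of triples $(F_\bullet,V_\bullet,F'_\bullet)\in\mathrm{Fl}(r)\times M\times\mathrm{Fl}(s)$ with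
\begin{equation}\label{eq:N}
F_i\subseteq A_i\subseteq F'_i\qquad\text{and}\qquad F_i\subseteq V_i\subseteq F'_i\qquad(1\le i\le m).
\end{equation}
At a point of $N$ we have $F_i\subseteq K_i\subseteq S_i\subseteq F'_i$, and $\dim K_i/F_i=\dim F'_i/S_i=\dim K_i-r_i$.

\section{Strata of $X$ and tangent spaces}\label{sec:strata}

The fibers of $N\to X$ depend only on the numbers $\dim K_i$, so we stratify $X$ by them. For $x=(x_1,\dots,x_m)$ let
\[
X^\circ(x)=\{V_\bullet\in M:\dim K_i=x_i\text{ for all }i\},
\]
a locally closed subset by (F2), with reduced structure. Only finitely many of these are nonempty, and $X$ is the disjoint union of the $X^\circ(x)$ with $x\ge r$ componentwise. The stratum $X^\circ=X^\circ(r)$ is open in $X$ by (F2). It contains the point $wP$, by the definition of the rank numbers, so it is dense in the irreducible variety $X$. To compute the dimension of $X^\circ(x)$, we realize it as an open subset of a variant of $Z_w$.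

\begin{lemma}\label{lem:strataX}
If $X^\circ(x)\ne\emptyset$, it is smooth and irreducible of dimension
\[
D(x)=\dim M-\sum(x_i-x_{i-1})(n-p_i-q_i+x_i),\qquad x_0=0 .
\]
In particular $d:=\dim X=\dim M-h$, where $h:=\sum\alpha_i(n-s_i)$. The projection $Z_w\to X$ is an isomorphism over $X^\circ$.
\end{lemma}

\begin{proof}
Since $K_i\subseteq K_{i+1}$ and $K_i\subseteq A_i,V_i$, nonemptiness forces $x_1\le\dots\le x_m$ and $x_i\le p_i,q_i$. Let $Z(x)$ be the scheme of pairs $(F_\bullet,V_\bullet)\in\mathrm{Fl}(x)\times M$ with $F_i\subseteq A_i$ and $F_i\subseteq V_i$; thus $Z(r)=Z_w$. Choosing the subspaces in the same order as for $Z_w$, we see from (F1) that $Z(x)$ is smooth and irreducible of dimension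
\[
\sum(x_i-x_{i-1})(p_i-x_i)+\sum(q_i-x_i)(q_{i+1}-q_i).
\]
We have $\dim M=\sum q_i(q_{i+1}-q_i)$, by choosing $V_m,\dots,V_1$ in turn, and \eqref{eq:parts} with $y_i=n-q_i$ gives $\sum x_i(q_{i+1}-q_i)=\sum(x_i-x_{i-1})(n-q_i)$. So $\dim Z(x)=D(x)$.

Let $Z^\circ(x)\subseteq Z(x)$ be the locus where $\dim K_i\le x_i$ for all $i$, equivalently $F_i=K_i$ for all $i$. It is open by (F2), and nonempty because any $V_\bullet\in X^\circ(x)$ gives the point $(K_\bullet,V_\bullet)$. It is reduced and maps into $X^\circ(x)$. On $X^\circ(x)$ the $K_i$ are subbundles by (F2), so $V_\bullet\mapsto(K_\bullet,V_\bullet)$ is an inverse morphism. Hence $X^\circ(x)\cong Z^\circ(x)$. For $x=r$ we have $n-p_i-q_i+r_i=n-s_i$, and $Z^\circ(r)$ is the preimage of $X^\circ$.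
\end{proof}

The codimension $h$ of $X$ appears a second time: by Lemma~\ref{lem:H}(a),
\begin{equation}\label{eq:codimH}
\operatorname{codim}H(F,F')=h\qquad\text{for all }(F_\bullet,F'_\bullet)\in\mathrm{Fl}(r)\times\mathrm{Fl}(s).
\end{equation}
If moreover $F_i\subseteq V_i\subseteq F'_i$ for all $i$, then $H(V,V)\subseteq H(F,F')$, and $H(F,F')/H(V,V)$ is a subspace of $T_VM=\mathfrak{gl}_n/H(V,V)$ of dimension $\dim M-h=d$. This coincidence turns the heuristic of Section~\ref{sec:intro} into a proof: one inclusion is enough.

\begin{proposition}\label{prop:tangent}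
If $V_\bullet\in X^\circ$, then $X$ is smooth at $V_\bullet$ and $T_VX=H(K,S)/H(V,V)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:strataX}, the open set $X^\circ$ is smooth and $T_VX$ is the image of the tangent space of $Z_w$ at $(K_\bullet,V_\bullet)$. By (F3) a tangent vector there is a pair $((1+\varepsilon\psi)K_\bullet,(1+\varepsilon\varphi)V_\bullet)$ with $\psi(K_i)\subseteq A_i$ and $(\psi-\varphi)(K_i)\subseteq V_i$. Then $\varphi(K_i)\subseteq A_i+V_i=S_i$, so $T_VX\subseteq H(K,S)/H(V,V)$. On $X^\circ$ we have $K_\bullet\in\mathrm{Fl}(r)$ and $S_\bullet\in\mathrm{Fl}(s)$, so both sides have dimension $d$.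
\end{proof}

\section{The Nash blow-up as a closure in $N$}\label{sec:embed}

The formula $(F,V,F')\mapsto H(F,F')/H(V,V)$ extends the Gauss map to all of $N$. To identify $N$ with its image we need the analog of the Segre embedding of Section~\ref{sec:cone}: the space $H(F,F')$ must determine the two flags, also infinitesimally.

\begin{lemma}\label{lem:psi}
The map $\Psi:\mathrm{Fl}(r)\times\mathrm{Fl}(s)\to\mathrm{Gr}_{n^2-h}(\mathfrak{gl}_n)$, $(F,F')\mapsto H(F,F')$, is a closed immersion.
\end{lemma}

\begin{proof}
The target is correct by \eqref{eq:codimH}. We first recover $(F,F')$ from $T=H(F,F')$. By Lemma~\ref{lem:H}(b), $Tv=F'_j$ has dimension $s_j$ for $v\in F_j\setminus F_{j-1}$, $1\le j\le m+1$. Since $s_1<\dots<s_m<s_{m+1}=n$ by Lemma~\ref{lem:strict}, we get $F_i=\{v:\dim Tv\le s_i\}$ for $1\le i\le m$. Since $F_i\ne F_{i-1}$, again by Lemma~\ref{lem:strict}, there is $v\in F_i\setminus F_{i-1}$, and $F'_i=Tv$. So $\Psi$ is injective.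

To upgrade injectivity we use homogeneity. Let $G\times G$ act on $\mathfrak{gl}_n$ by $(g,g')\varphi=g'\varphi g^{-1}$. Then $H(gF,g'F')=(g,g')H(F,F')$. Fix a pair $(F,F')$ and $T=H(F,F')$. By equivariance and injectivity, the stabilizer of $T$ is exactly $\mathrm{Stab}(F)\times\mathrm{Stab}(F')$, and $\Psi$ is the map induced by the orbit map of $T$ on the quotient $(G\times G)/(\mathrm{Stab}(F)\times\mathrm{Stab}(F'))=\mathrm{Fl}(r)\times\mathrm{Fl}(s)$. In particular $\Psi$ is a morphism. In characteristic $0$, the quotient of an algebraic group by the stabilizer of a point maps isomorphically onto the orbit, a locally closed subvariety. The orbit is closed because it is the image of a complete variety.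
\end{proof}

\begin{remark}
This is where it matters that the conditions in \eqref{eq:X} are coessential and not redundant. If we had $\alpha_i=0$, so $F_i=F_{i-1}$, the condition $\varphi(F_i)\subseteq F'_i$ would follow from $\varphi(F_{i-1})\subseteq F'_{i-1}$, and $H(F,F')$ would not depend on $F'_i$. If we had $\beta_i=0$, so $F'_i=F'_{i+1}$, it would follow from $\varphi(F_{i+1})\subseteq F'_{i+1}$, and $H(F,F')$ would not depend on $F_i$.
\end{remark}

We do not yet know that $N$ is reduced, so we define the extended Gauss map on a larger space that is visibly smooth. Forget the conditions involving $A_\bullet$ in \eqref{eq:N} and let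
\[
Y=\{(F_\bullet,V_\bullet,F'_\bullet)\in\mathrm{Fl}(r)\times M\times\mathrm{Fl}(s):F_i\subseteq V_i\subseteq F'_i\text{ for all }i\}.
\]
It is an iterated Grassmann bundle over $M$: choose $F_1,\dots,F_m$ with $F_{i-1}\subseteq F_i\subseteq V_i$, then $F'_m,\dots,F'_1$ with $V_i\subseteq F'_i\subseteq F'_{i+1}$. So $Y$ is a smooth variety, $N$ is a closed subscheme of $Y$, and
\begin{equation}\label{eq:dimY}
\dim Y=\dim M+\sum\alpha_i(q_i-r_i)+\sum\beta_i(s_i-q_i).
\end{equation}
Let $N^\circ=N\times_XX^\circ$, an open subscheme of $N$.

\begin{proposition}\label{prop:closure}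
The map $\Phi:Y\to\mathrm{Gr}_d(TM)$, $(F,V,F')\mapsto(V,H(F,F')/H(V,V))$, is a closed immersion over $M$. It maps the closure of $N^\circ$ in $N$, with reduced structure, isomorphically onto the Nash blow-up of $X$.
\end{proposition}

\begin{proof}
By (F3), $TM$ is the quotient of the trivial bundle $\mathfrak{gl}_n$ by the subbundle with fibers $H(V,V)$, whose rank is $n^2-\dim M=(n^2-h)-d$. So $\mathrm{Gr}_d(TM)$ is the closed subscheme of $M\times\mathrm{Gr}_{n^2-h}(\mathfrak{gl}_n)$ of pairs $(V,T)$ with $T\supseteq H(V,V)$. Restrict the closed immersion $\mathrm{id}_M\times\Psi$ to the closed subscheme $Y$. As $Y$ is reduced and $H(V,V)\subseteq H(F,F')$ at each of its points, the restriction factors through $\mathrm{Gr}_d(TM)$, and the resulting map $\Phi$ is a closed immersion.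

The points of $N^\circ$ are the triples $(K_\bullet,V_\bullet,S_\bullet)$ with $V_\bullet\in X^\circ$, since there $F_i\subseteq K_i$ and $S_i\subseteq F'_i$ are inclusions of spaces of equal dimension. By Proposition~\ref{prop:tangent}, $\Phi(N^\circ)$ is the image of $X^\circ$ under the Gauss map. As $X^\circ$ is dense in the smooth locus of $X$ and the Gauss map is continuous there, this image has the same closure as the image of the whole smooth locus. That closure is the Nash blow-up, and it is also the image under the closed immersion $\Phi$ of the closure of $N^\circ$.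
\end{proof}

\section{$N$ is reduced and irreducible}\label{sec:integral}

It remains to show that $N^\circ$ is dense in $N$ and that $N$ is reduced. For $m=1$ this is as easy as for the cone: choose $F_1\subseteq A_1$, then $F'_1\supseteq A_1$, then $V_1$ between $F_1$ and $F'_1$, and $N$ is an iterated Grassmann bundle over a point. For $m\ge2$ no such description exists in general, since $N$ can be singular (Example~\ref{ex:singular}). Instead we bound dimensions from both sides: the complement of $N^\circ$ has dimension less than $d$, and every component of $N$ has dimension at least $d$.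

\subsection*{The upper bound}
For $\delta\in\mathbb Z_{\ge0}^m$ with $X^\circ(r+\delta)\ne\emptyset$ put $N(\delta)=N\times_XX^\circ(r+\delta)$. These finitely many locally closed subschemes partition $N$, and $N(0)=N^\circ$. On a deeper stratum of $X$ the fibers of $N$ grow while the base shrinks. The balance is the quadratic form
\begin{equation}\label{eq:c}
c(\delta)=\sum_{i=1}^m\delta_i^2-\sum_{i=1}^{m-1}\delta_i\delta_{i+1},\qquad
2c(\delta)=\delta_1^2+\sum_{i=2}^m(\delta_i-\delta_{i-1})^2+\delta_m^2 .
\end{equation}
The second expression shows that $c(\delta)>0$ for $\delta\neq0$; the matrix of $2c$ is the Cartan matrix of type $A_m$.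

\begin{lemma}\label{lem:strataN}
Each $N(\delta)$ is smooth and irreducible of dimension $d-c(\delta)$, and $N^\circ\to X^\circ$ is an isomorphism.
\end{lemma}

\begin{proof}
Let $x=r+\delta$. Over $X^\circ(x)$, by (F2), $K_i$ and $S_i$ are subbundles of ranks $r_i+\delta_i$ and $s_i-\delta_i$, compatible with base change. On any scheme over $X^\circ(x)$, a subbundle is contained in $A_i$ and $V_i$ if and only if it is contained in $K_i$, the kernel of $V_i\to\mathcal O^n/A_i$; it contains $A_i$ and $V_i$ if and only if it contains their sum $S_i$. So \eqref{eq:N} becomes $F_i\subseteq K_i$ and $S_i\subseteq F'_i$, and $N(\delta)$ is built over $X^\circ(x)$ in two rounds.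
\begin{itemize}
\item For $i=1,\dots,m$ choose $F_i$ with $F_{i-1}\subseteq F_i\subseteq K_i$. Here $F_{i-1}\subseteq K_{i-1}\subseteq K_i$, and the relative dimension is $(r_i-r_{i-1})(x_i-r_i)=\alpha_i\delta_i$.
\item For $i=m,\dots,1$ choose $F'_i$ with $S_i\subseteq F'_i\subseteq F'_{i+1}$. Here $S_i\subseteq S_{i+1}\subseteq F'_{i+1}$, and the relative dimension is $\delta_i(s_{i+1}-s_i)=\delta_i\beta_i$.
\end{itemize}
By (F1) and Lemma~\ref{lem:strataX}, $N(\delta)$ is smooth and irreducible of dimension $D(x)+\sum\delta_i(\alpha_i+\beta_i)$. For $\delta=0$ every step has the forced solution $F_i=K_i$ or $F'_i=S_i$, so $N(0)\to X^\circ$ is an isomorphism. With $\delta_0=0$ we have $x_i-x_{i-1}=\alpha_i+\delta_i-\delta_{i-1}$ and $n-p_i-q_i+x_i=n-s_i+\delta_i$, hence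
\begin{align*}
d-D(x)&=\sum(\alpha_i+\delta_i-\delta_{i-1})(n-s_i+\delta_i)-\sum\alpha_i(n-s_i)\\
&=\sum\alpha_i\delta_i+\sum(\delta_i-\delta_{i-1})(n-s_i)+\sum(\delta_i-\delta_{i-1})\delta_i .
\end{align*}
The middle sum is $\sum\delta_i\beta_i$ by \eqref{eq:parts} with $y_i=n-s_i$, and the last sum is $c(\delta)$. So $d-D(x)=\sum\delta_i(\alpha_i+\beta_i)+c(\delta)$, and $\dim N(\delta)=d-c(\delta)$.
\end{proof}

For the cone, $\alpha_1=\beta_1=1$ and $\delta=1$: the vertex has codimension $3$, the fiber has dimension $2$, and $c(1)=1$.

\subsection*{The lower bound}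
We use Krull's bound: in a variety of dimension $a$, every component of a nonempty locus locally defined by $k$ equations has dimension at least $a-k$. The presentation $N=Z_w\times_MZ'_w$ is too wasteful for this. For the cone it gives only $3+3-4=2$. Viewing $N\subseteq Y$ as the preimage of the locus $F_i\subseteq A_i\subseteq F'_i$ in $\mathrm{Fl}(r)\times\mathrm{Fl}(s)$ is also wasteful, because these conditions imply $F_i\subseteq F'_i$, which already holds on $Y$. The remedy is to build $F_i\subseteq F'_i$ into the ambient space. Inside $\mathrm{Fl}(r)\times\mathrm{Fl}(s)$ let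
\[
R=\{(F_\bullet,F'_\bullet):F_i\subseteq F'_i\text{ for all }i\}\ \supseteq\ C=\{(F_\bullet,F'_\bullet):F_i\subseteq A_i\subseteq F'_i\text{ for all }i\}.
\]
Forgetting $V_\bullet$ maps $Y$ to $R$, and \eqref{eq:N} says, on $T$-points, that $N=Y\times_RC$.

\begin{lemma}\label{lem:lower}
$R$ and $C$ are smooth varieties, and $\dim Y+\dim C-\dim R=d$. Locally, $N$ is cut out in $Y$ by $\dim Y-d$ equations.
\end{lemma}

\begin{proof}
For $R$, choose $F_1,\dots,F_m$ with $F_{i-1}\subseteq F_i\subseteq\mathbb C^n$, then $F'_m,\dots,F'_1$ with $F_i\subseteq F'_i\subseteq F'_{i+1}$. For $C$, choose $F_1,\dots,F_m$ with $F_{i-1}\subseteq F_i\subseteq A_i$, then $F'_m,\dots,F'_1$ with $A_i\subseteq F'_i\subseteq F'_{i+1}$. By (F1) both are smooth varieties, and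
\[
\dim R=\sum\alpha_i(n-r_i)+\sum\beta_i(s_i-r_i),\qquad
\dim C=\sum\alpha_i(p_i-r_i)+\sum\beta_i(s_i-p_i).
\]
Combine this with \eqref{eq:dimY}. In $\dim Y+\dim C-\dim R$ the coefficient of $\alpha_i$ is
\[
(q_i-r_i)+(p_i-r_i)-(n-r_i)=s_i-n,
\]
and the coefficient of $\beta_i$ is
\[
(s_i-q_i)+(s_i-p_i)-(s_i-r_i)=s_i-p_i-q_i+r_i=0 .
\]
So the total is $\dim M-h=d$. The smooth closed subvariety $C$ of the smooth variety $R$ is locally cut out by $\dim R-\dim C=\dim Y-d$ equations, and their pullbacks cut out $N$ in $Y$.
\end{proof}

For the cone, $\dim Y=6$, $\dim C=2$ and $\dim R=5$, giving $3$. With $\mathrm{Fl}(r)\times\mathrm{Fl}(s)$, of dimension $6$, in place of $R$ the bound would be $2$.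

\begin{proposition}\label{prop:integral}
$N$ is an integral scheme of dimension $d$ and a local complete intersection, and $N^\circ$ is dense in $N$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:lower} and Krull's bound, every irreducible component of $N$ has dimension at least $d$. By Lemma~\ref{lem:strataN}, $N\setminus N^\circ$ is a finite union of locally closed subsets of dimension $d-c(\delta)<d$. So every component meets the open set $N^\circ\cong X^\circ$, which is irreducible of dimension $d$, and therefore equals the closure of $N^\circ$. Thus $N$ is irreducible of dimension $d$ with $N^\circ$ dense.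

Now the number of local equations in Lemma~\ref{lem:lower} equals the codimension of $N$ in the smooth variety $Y$. Such equations form a regular sequence, so $N$ is a local complete intersection, and in particular Cohen--Macaulay. A Cohen--Macaulay scheme has no embedded points, and a Noetherian scheme without embedded points that is reduced on a dense open subset is reduced. Since $N^\circ\cong X^\circ$ is reduced, so is $N$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:integral}, $N$ is reduced and irreducible and equals the reduced closure of $N^\circ$. By Proposition~\ref{prop:closure}, $\Phi$ maps it isomorphically onto the Nash blow-up. The map $\Phi$ is over $M$, hence the isomorphism is over $X$.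
\end{proof}

\section{Singularities of $N$, and smaller parabolic subgroups}\label{sec:local}

The presentation $N=Y\times_RC$ also computes the tangent spaces of $N$. We identify $N$ with the Nash blow-up through $\Phi$.

\begin{theorem}\label{thm:more}
Let $w$ be covexillary and let $N$ be the Nash blow-up of $X_w^P$.
\begin{enumerate}
\item[(1)] $N$ is a normal local complete intersection. It is the disjoint union of the smooth irreducible locally closed subschemes $N(\delta)$ with $X^\circ(r+\delta)\ne\emptyset$, and $N(\delta)$ has codimension exactly $c(\delta)$.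
\item[(2)] $N$ is singular at $(F,V,F')$ if and only if there is $\chi\in\mathfrak{gl}_n$ with
\begin{equation}\label{eq:chi}
\chi(S_i)\subseteq F_{i-1},\qquad\chi(F'_i)\subseteq K_{i-1}\qquad(1\le i\le m+1)
\end{equation}
and $\chi(F'_i)\not\subseteq F_{i-1}$ for some $i$. In particular $N$ is smooth at all points of $N(\delta)$ if $\delta_i\delta_{i+1}=0$ for all $1\le i<m$, and $N$ is smooth if $m=1$. Smoothness fails in general for $m=2$, already for Grassmannians.
\item[(3)] For every parabolic subgroup $Q$ with $B\subseteq Q\subseteq P$, the Nash blow-up of $X_w^Q\subseteq G/Q$ is $N\times_{G/P}G/Q$.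
\end{enumerate}
\end{theorem}

We prove (2) first, because (1) depends on it.

\begin{proof}[Proof of (2)]
Fix a point $(F,V,F')$ of $N$ and write $TN,TY,TC,TR$ for the tangent spaces at this point and its images. Tangent vectors are points with values in $\mathbb C[\varepsilon]/(\varepsilon^2)$, so $TN=TY\times_{TR}TC$ is the kernel of the difference map $TY\oplus TC\to TR$. By Lemma~\ref{lem:lower}, $\dim TN=d+\dim\operatorname{coker}(TY\oplus TC\to TR)$. So $N$ is smooth at the point if and only if the cokernel vanishes.

\emph{The cokernel.} Deform $F$, $V$, $F'$ by $\psi$, $\varphi$, $\psi'$ as in (F3).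
\begin{itemize}
\item $TR=\{(\psi,\psi'):\psi'-\psi\in H(F,F')\}/(H(F,F)\times H(F',F'))$.
\item The class of $(\psi,\psi')$ lies in the image of $TY$ if and only if there is $\varphi$ with $\varphi-\psi\in H(F,V)$ and $\psi'-\varphi\in H(V,F')$, that is, if and only if $\psi'-\psi\in H(F,V)+H(V,F')$.
\item The image of $TC$ consists of the classes of $(\psi,\psi')$ with $\psi\in H(F,A)$ and $\psi'\in H(A,F')$.
\end{itemize}
Let $L=H(F,V)+H(V,F')+H(F,A)+H(A,F')$. By \eqref{eq:N}, $L\subseteq H(F,F')$, and $L$ contains $H(F,F)\subseteq H(F,V)$ and $H(F',F')\subseteq H(V,F')$. So $(\psi,\psi')\mapsto\psi'-\psi$ defines a surjection $TR\to H(F,F')/L$ that kills the images of $TY$ and $TC$. Conversely, suppose $\psi'-\psi=\lambda+\gamma+\gamma'$ with $\lambda\in H(F,V)+H(V,F')$, $\gamma\in H(F,A)$ and $\gamma'\in H(A,F')$. Then $(\psi,\psi')=(\psi+\gamma,\psi'-\gamma')+(-\gamma,\gamma')$. The first summand has difference $\lambda$, so it lies in the image of $TY$, and the second lies in the image of $TC$. Hence the cokernel is $H(F,F')/L$.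

\emph{Dualizing.} A sum of subspaces is hard to compare with $H(F,F')$, but its annihilator is an intersection. By Lemma~\ref{lem:H}(c), $\chi$ annihilates $H(F,V)$ and $H(F,A)$ if and only if $\chi(V_i)$ and $\chi(A_i)$ lie in $F_{i-1}$ for all $i$, that is, $\chi(S_i)\subseteq F_{i-1}$. It annihilates $H(V,F')$ and $H(A,F')$ if and only if $\chi(F'_i)$ lies in $V_{i-1}$ and in $A_{i-1}$ for all $i$, that is, $\chi(F'_i)\subseteq K_{i-1}$. So $L^\perp$ is given by \eqref{eq:chi}, while $H(F,F')^\perp\subseteq L^\perp$ is given by $\chi(F'_i)\subseteq F_{i-1}$ for $1\le i\le m+1$. The point is singular if and only if this inclusion is strict, which is the criterion.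

\emph{Smooth strata.} Let $\chi$ satisfy \eqref{eq:chi} at a point of $N(\delta)$. The inclusion $\chi(F'_i)\subseteq F_{i-1}$ follows from the first condition whenever $F'_i=S_i$, and from the second whenever $K_{i-1}=F_{i-1}$. For $i=m+1$ we have $F'_{m+1}=S_{m+1}$, and for $i=1$ we have $K_0=F_0$. For $2\le i\le m$, if $\delta_i=0$ then $F'_i=S_i$, and if $\delta_{i-1}=0$ then $K_{i-1}=F_{i-1}$. So $N$ is smooth along $N(\delta)$ when no two consecutive $\delta_i$ are nonzero, a condition that is empty for $m=1$. The last sentence of (2) is Example~\ref{ex:singular}.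
\end{proof}

\begin{example}\label{ex:singular}
Take $w=7642531$ as in Example~\ref{ex:seven}, with $A_1=E_2$, $A_2=E_4$ and $V_1=V_2=V$. Consider the point of $N$ given by
\[
V=E_4,\qquad F_1=E_1,\quad F_2=E_2,\qquad F'_1=E_5,\quad F'_2=E_6 .
\]
Here $K_1=E_2$ and $K_2=S_1=S_2=E_4$, so $\delta=(1,2)$. Let $\chi(e_6)=e_2$ and $\chi(e_j)=0$ for $j\ne6$. Then \eqref{eq:chi} holds: $\chi(S_1)=\chi(F'_1)=0$ for $i=1$; $\chi(S_2)=0$ and $\chi(F'_2)=\langle e_2\rangle\subseteq K_1$ for $i=2$; and $\chi(\mathbb C^7)=\langle e_2\rangle\subseteq F_2\subseteq K_2$ for $i=3$. But $\chi(F'_2)\not\subseteq F_1$, so $N$ is singular at this point.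
\end{example}

\begin{proof}[Proof of (1)]
The local complete intersection property is in Proposition~\ref{prop:integral}, and the statements on strata are Lemma~\ref{lem:strataN}. By Serre's criterion, a Cohen--Macaulay variety is normal if and only if its singular locus has codimension at least $2$. The singular locus of $N$ is closed and misses the smooth open set $N^\circ$. If it had an irreducible component of dimension $d-1$, that component would lie in the closure of some $N(\delta)$ with $\delta\ne0$, and comparing dimensions it would equal the closure of a stratum with $c(\delta)=1$. So it suffices to find, on each $N(\delta)$ with $c(\delta)=1$, one smooth point of $N$.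

By \eqref{eq:c}, $2c(\delta)$ is the sum of the squares of the steps of the sequence $0,\delta_1,\dots,\delta_m,0$. If it equals $2$, exactly two steps are nonzero, and since $\delta\ge0$ they are $+1$ and then $-1$. So there are $a\le b$ with $\delta_i=1$ for $a\le i\le b$ and $\delta_i=0$ otherwise. When $a<b$ the smoothness statement of (2) does not apply, and we must use a general point.

Let $a<i\le b$. In the construction of $N(\delta)$ in Lemma~\ref{lem:strataN}, $F'_{i-1}$ is given by an arbitrary line $F'_{i-1}/S_{i-1}$ in $F'_i/S_{i-1}$, because $\delta_{i-1}=1$, and $S_i/S_{i-1}$ is a hyperplane in $F'_i/S_{i-1}$, because $\delta_i=1$. The line can be chosen outside the hyperplane, so the open condition $F'_{i-1}\not\subseteq S_i$ holds on a nonempty subset of $N(\delta)$. As $N(\delta)$ is irreducible, there is a point where it holds for all $a<i\le b$. At this point $F'_i=F'_{i-1}+S_i$ for $a<i\le b$, since $S_i$ is a hyperplane in $F'_i$.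

Let $\chi$ satisfy \eqref{eq:chi} at this point. For $1\le i\le m+1$ outside $[a,b]$ we have $F'_i=S_i$, so $\chi(F'_i)\subseteq F_{i-1}$. For $i=a$ we have $K_{a-1}=F_{a-1}$, so $\chi(F'_a)\subseteq F_{a-1}$. For $a<i\le b$, by induction on $i$,
\[
\chi(F'_i)=\chi(F'_{i-1})+\chi(S_i)\subseteq F_{i-2}+F_{i-1}=F_{i-1}.
\]
By (2), $N$ is smooth at this point.
\end{proof}

\begin{proof}[Proof of (3)]
Let $f:G/Q\to G/P=M$ be the projection. A flag in $G/Q$ is obtained from its image by inserting the missing subspaces one at a time, so $f$ is an iterated Grassmann bundle, smooth of some relative dimension $t$. By Lemma~\ref{lem:schubert}(b), $X_w^Q$ and $f^{-1}(X)$ have the same points, and $f^{-1}(X)$ is reduced by (F1), so $X^Q_w=f^{-1}(X)$ has dimension $d+t$. The open subset $f^{-1}(X^\circ)$ is smooth and dense in $X^Q_w$, and at each of its points $y$ we have $T_yX_w^Q=(df_y)^{-1}(T_{f(y)}X)$.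

Since $df:T(G/Q)\to f^*TM$ is a surjection of vector bundles with kernel of rank $t$, the map $T\mapsto(df)^{-1}(T)$ is a closed immersion
\[
\mathrm{Gr}_d(TM)\times_MG/Q\ \hookrightarrow\ \mathrm{Gr}_{d+t}(T(G/Q))
\]
onto the locus of subspaces containing $\ker df$. Through it, $N\times_MG/Q$ is a closed subscheme of $\mathrm{Gr}_{d+t}(T(G/Q))$. It is an iterated Grassmann bundle over the integral scheme $N$, hence integral by (F1). The preimage of $N^\circ$ in it is a nonempty open subset, hence dense, and by the formula for $T_yX^Q_w$ it is the image of $f^{-1}(X^\circ)$ under the Gauss map of $X_w^Q$. As in Proposition~\ref{prop:closure}, the closure of this image is the Nash blow-up of $X^Q_w$, which therefore equals $N\times_MG/Q$.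
\end{proof}

\begin{thebibliography}{1}
\bibitem{RSW} Edward Richmond, William Slofstra, Alexander Woo, \emph{The Nash blow-up of a cominuscule Schubert variety}, arXiv:1808.05918 (2018).
\end{thebibliography}
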